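# A weak-type bound for differences of averages over nested rectangles

## 1. A point mass and the intervals $\{0,\dots,i-1\}$

In $\mathbb Z$ take $E_i=\{0,1,\dots,i-1\}$, $i\ge 1$, and let $A_if(n)=\frac1i\sum_{m=0}^{i-1}f(n-m)$. Feed in the point mass $f=1_{\{0\}}$. Then $A_if=\frac1i$ on $\{0,\dots,i-1\}$ and $0$ elsewhere, so
$$(A_i-A_{i+1})f(x)=\begin{cases}\frac1{i(i+1)},&0\le x<i,\\ -\frac1{i+1},&x=i,\\ 0,&\text{otherwise.}\end{cases}$$
How much do the averages move at a given $x$, measured by $Sf(x)=\big(\sum_i|(A_i-A_{i+1})f(x)|^2\big)^{1/2}$? For $x\ge1$,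
$$Sf(x)^2=\frac1{(x+1)^2}+\sum_{i\ge x+1}\frac1{i^2(i+1)^2},\qquad \sum_{i\ge x+1}\frac1{i^2(i+1)^2}\le\Big(\sum_{i\ge x+1}\frac1{i(i+1)}\Big)^2=\frac1{(x+1)^2},$$
so $\frac1{x+1}\le Sf(x)\le\frac{\sqrt2}{x+1}$. For $x=0$ we get $Sf(0)\le\sum_{i\ge1}\frac1{i(i+1)}=1$, and $Sf(x)=0$ for $x<0$. Hence $\sum_xSf(x)=\infty$: the square function of a point mass is not summable. But it only just fails: $|\{Sf>\lambda\}|\le|\{x\ge0:x+1<\sqrt2/\lambda\}|\le\sqrt2/\lambda$ for every $\lambda>0$. This is a weak-type bound.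

Let us fix the general language. For a finite nonempty $E\subset\mathbb Z^d$, $|E|$ is its cardinality. For finite nonempty sets $E_i\subset\mathbb Z^d$ put
$$A_if(n)=\frac1{|E_i|}\sum_{m\in E_i}f(n-m),\qquad Sf=\Big(\sum_i|(A_i-A_{i+1})f|^2\Big)^{1/2}.$$
A *rectangle* is a finite nonempty set $\mathbb Z^d\cap\prod_{k=1}^d[a_k,b_k]$, and *nested rectangles* are rectangles $E_1\subset E_2\subset\cdots$. We write $\|\cdot\|_q$ for the $\ell^q(\mathbb Z^d)$ norm and
$$\|g\|_{L^{1,\infty}}=\sup_{\lambda>0}\lambda\,|\{n\in\mathbb Z^d:|g(n)|>\lambda\}|.$$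
This is only a quasi-norm. Since $\{|\sum_{k\le m}g_k|>\lambda\}\subset\bigcup_k\{|g_k|>\lambda/m\}$, we have $\|\sum_{k\le m}g_k\|_{L^{1,\infty}}\le m\sum_k\|g_k\|_{L^{1,\infty}}$, with a loss that grows with the number $m$ of summands.

The point-mass computation works for *any* nested sets. Let $x\in E_{m+1}\setminus E_m$. Then $(A_i-A_{i+1})1_{\{0\}}(x)$ is $0$ for $i<m$, equals $-1/|E_{m+1}|$ for $i=m$, and $1/|E_i|-1/|E_{i+1}|$ for $i>m$. Summing absolute values, $S1_{\{0\}}(x)\le2/|E_{m+1}|$. For $x\in E_1$ the same telescoping gives $S1_{\{0\}}(x)\le1/|E_1|$. So $\{S1_{\{0\}}>\lambda\}$ is contained in the union of the $E_n$ with $|E_n|<2/\lambda$; these sets are nested, so the union is one of them (or empty), and $\|S1_{\{0\}}\|_{L^{1,\infty}}\le2$. By translation each point mass has this bound. A general $f\in\ell^1$ is a superposition of point masses, but we cannot add the bounds, because of the loss just noted. So we ask, for general $f$: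

*For each collection of nested rectangles $\{E_i\}\subset\mathbb Z^d$, is there a bound $\|Sf\|_{L^{1,\infty}(\mathbb Z^d)}\lesssim\|f\|_{L^1(\mathbb Z^d)}$ with a constant independent of $f$?*

This is the working version of Problem 7.5 of Jones et al., stated in Ben Krause, "On Higher-Dimensional Oscillation in Ergodic Theory", arXiv:1309.2336 (2013). The answer is yes, and the constant does not depend on the collection.

**Theorem 1.** Let $E_1\subset E_2\subset\cdots$ be nested rectangles in $\mathbb Z^d$. Then $\|Sf\|_{L^{1,\infty}}\le C_d\|f\|_{L^1}$ for all $f\in\ell^1(\mathbb Z^d)$, with $C_d$ depending only on $d$.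

The following complements surround it. They are not needed for the question.

**Theorem 2.** Let $E_1\subset E_2\subset\cdots$ be nested rectangles in $\mathbb Z^d$.

1. For $1<p<\infty$: $\|Sf\|_p\le C_{p,d}\|f\|_p$.
2. $S$ is bounded on $\ell^1$ if and only if $|E_i|$ is bounded.
3. Let $\varepsilon_i=1-|E_i|/|E_{i+1}|$. Then $\big(\sum_i\varepsilon_i^2\big)^{1/2}\le\|S\|_{\ell^\infty\to\ell^\infty}\le2\big(\sum_i\varepsilon_i^2\big)^{1/2}$.
4. In every dimension there is one collection of nested rectangles for which, for every $0<r<2$, the map $f\mapsto\big(\sum_i|(A_i-A_{i+1})f|^r\big)^{1/r}$ is not of weak type $(1,1)$.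

Sections 2–9 prove Theorem 1; Sections 10 and 11 prove Theorem 2. Throughout, $C$ denotes constants depending only on $d$, which may change from line to line; $\|\cdot\|$ without index is the $\ell^2$ norm or the operator norm $\ell^2\to\ell^2$; "interval" means a finite nonempty set of consecutive integers. An operator acting in one coordinate has the same $\ell^2(\mathbb Z^d)$ norm as its one-dimensional version, by Fubini, and operators acting in different coordinates commute.

## 2. An adjacent pair of opposite masses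

The classical route to weak type $(1,1)$ is this. First prove an $\ell^2$ bound. Then split $f=g+\sum_Qb_Q$ with $g$ bounded by $C\lambda$ and each $b_Q$ supported on a cube $Q$ with $\sum b_Q=0$. Finally show that off an enlarged cube $Q^*$,
$$\sum_{x\notin Q^*}Sb_Q(x)\le C\|b_Q\|_1,\tag{2.1}$$
and add over $Q$ by the triangle inequality. Estimate (2.1) relies on the cancellation of $b_Q$ against some smoothness of the kernels.

Our kernels have jumps, and (2.1) fails in the simplest case. Take again $E_i=\{0,\dots,i-1\}$ and $b=1_{\{0\}}-1_{\{1\}}$. By Section 1, for $x\ge2$ the number $(A_i-A_{i+1})b(x)$ is nonzero only for $i=x$ and $i=x-1$: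
$$i=x:\ -\frac1{x+1}-\frac1{x(x+1)}=-\frac1x,\qquad i=x-1:\ 0-\Big(-\frac1x\Big)=\frac1x .$$
So $Sb(x)=\sqrt2/x$ exactly for $x\ge2$, and $\sum_{x\notin F}Sb(x)=\infty$ for every finite set $F$. The cancellation of $b$ gained nothing in $\ell^1$.

On the other hand $\sum_{x\ge 2}Sb(x)^2<\infty$. This suggests estimating $Sb$ off the exceptional set in $\ell^2$ instead of $\ell^1$, and using Chebyshev at exponent $2$. The price is that different $Q$ can no longer be separated by the triangle inequality. We must treat together all $b_Q$ of one relative scale and use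
$$\|u\|_2^2\le\|u\|_\infty\|u\|_1,\tag{2.2}$$
where the $\ell^\infty$ factor will supply $\lambda$ and the gain from cancellation, and the $\ell^1$ factor will supply $\|f\|_1$. In dimension one this is enough. In higher dimension one more obstacle appears, in Section 8.

## 3. One coordinate at a time

**Step 1: reduce to differences in one coordinate.** If $S_L$ uses only the first $L$ differences, then $\{Sf>\lambda\}$ is the increasing union of the sets $\{S_Lf>\lambda\}$. So it suffices to treat finitely many differences with constants independent of their number. Translating all $E_i$ by one common vector only translates $Sf$, so assume $0\in E_1$. Write $E_i=\prod_kI_i^k$; the intervals $I_i^k$ contain $0$ and increase with $i$. Pass from $E_i$ to $E_{i+1}$ by changing one side at a time: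
$$A_i-A_{i+1}=\sum_{k=1}^dA'_{i,k}\,(B_{I_i^k}-B_{I_{i+1}^k}),\tag{3.1}$$
where $B_I$ averages over $I$ in the $k$-th coordinate, and $A'_{i,k}$ averages over $\prod_{q<k}I^q_{i+1}\times\prod_{q>k}I_i^q$ in the other coordinates. (The $k$-th term is the average over $\prod_{q<k}I_{i+1}^q\times\prod_{q\ge k}I_i^q$ minus the average over $\prod_{q\le k}I_{i+1}^q\times\prod_{q>k}I_i^q$, and the sum telescopes.) For example, from $[0,2)^2$ to $[0,4)\times[0,3)$ one passes through $[0,4)\times[0,2)$. For fixed $k$ the sets attached to $A'_{i,k}$ increase with $i$.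

By Minkowski's inequality in the sum over $i$ and the quasi-triangle inequality for $d$ summands, it suffices to treat each $k$ separately. Relabel coordinates so that $k=d$. Keep only the indices $i_1<\dots<i_N$ with $I_i^d\ne I_{i+1}^d$; the others contribute $0$ (and if none are kept there is nothing to prove). Between $i_j$ and $i_{j+1}$ the last interval does not change after its jump, so $I^d_{i_j+1}=I^d_{i_{j+1}}$ and consecutive kept intervals match. After reindexing we have:

**Setting.** Nested rectangles $E_1'\subset\dots\subset E_N'$ in $\mathbb Z^{d-1}$, $E'_j=\prod_{k<d}I_j^k$; intervals $I_1\subsetneq\dots\subsetneq I_{N+1}$ in $\mathbb Z$; all of these sets contain $0$. $A'_j=\prod_{k<d}A_j^{(k)}$ is averaging over $E_j'$ in $x'=(x_1,\dots,x_{d-1})$, where $A_j^{(k)}$ averages over $I_j^k$ in $x_k$. (If $d=1$, then $A_j'=\mathrm{Id}$ and $E_j'$ is a point, $|E_j'|=1$.) $B_j$ is averaging over $I_j$ in $y=x_d$. Put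
$$T_j=A'_j(B_j-B_{j+1}),\qquad1\le j\le N.$$
We must show that $f\mapsto\big(\sum_j|T_jf|^2\big)^{1/2}$ is of weak type $(1,1)$ with a constant depending only on $d$.

**Step 2: record the dyadic scales.** For an interval $I$ let $s(I)=\lfloor\log_2|I|\rfloor$, so $2^{s(I)}\le|I|<2^{s(I)+1}$. Put $s_k(j)=s(I_j^k)$ for $k<d$, $t(j)=s(I_j)$, and
$$s(j)=(s_1(j),\dots,s_{d-1}(j),t(j)),\qquad s^+(j)=(s_1(j),\dots,s_{d-1}(j),t(j+1)).$$
These are the scales of the two rectangles $E_j'\times I_j$ and $E_j'\times I_{j+1}$ that enter $T_j$. Coordinatewise,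
$$s(1)\le s^+(1)\le s(2)\le s^+(2)\le\dots\le s^+(N).\tag{3.2}$$
Call $j$ *short* if $t(j)=t(j+1)$ and *long* otherwise. If $j<j'$ are long, then $t(j)<t(j+1)\le t(j')<t(j'+1)$. So along long $j$ both $t(j)$ and $t(j+1)$ are strictly increasing, and the intervals $[t(j),t(j+1)]$ do not overlap (they may share endpoints).

*Example.* Let $d=2$, $N=3$, $E_j'=[0,2),[0,3),[0,6)$ and $I_j=[0,4),[0,6),[0,7),[0,20)$. Then $s_1=1,1,2$ and $t=2,2,2,4$. The indices $1,2$ are short, $3$ is long; $s(1)=s^+(1)=s(2)=s^+(2)=(1,2)$, $s(3)=(2,2)$, $s^+(3)=(2,4)$.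

**Step 3: control the short differences.** There may be very many short $j$ at one scale; the point of this step is that their sizes add up to $O(1)$. Let $\Delta_j=I_{j+1}\setminus I_j$, a union of at most two intervals, and $\delta_j=|\Delta_j|/|I_{j+1}|\le1$. The $\Delta_j$ are disjoint. Those with $j$ short and $t(j)=t$ lie in one interval of length $<2^{t+1}$, namely the largest $I_{j+1}$ among them, and $|I_{j+1}|\ge2^t$. Hence
$$\sum_{j\text{ short},\ t(j)=t}\delta_j\le2^{-t}\,2^{t+1}=2.\tag{3.3}$$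
In the example, the sum for $t=2$ is $\frac13+\frac17=\frac{10}{21}$. On $I_j$ the kernel of $B_j-B_{j+1}$ equals $\frac1{|I_j|}-\frac1{|I_{j+1}|}=\frac{\delta_j}{|I_j|}$. So the kernel is
$$\kappa_j=\frac{\delta_j}{|I_j|}1_{I_j}-\frac1{|I_{j+1}|}1_{\Delta_j},\qquad\sum\kappa_j=0,\qquad\|\kappa_j\|_1=2\delta_j.\tag{3.4}$$

## 4. Interval averages against dyadic averages

For $i\ge0$ let $\mathbb E_i$ be the average in the coordinate $y$ over the dyadic interval $[2^ia,2^i(a+1))$, $a\in\mathbb Z$, containing $y$. Put $\mathbb E_i=\mathrm{Id}$ for $i\le0$ and $D_i=\mathbb E_{i-1}-\mathbb E_i$, so $D_i=0$ for $i\le0$. The $\mathbb E_i$ are orthogonal projections on $\ell^2$ with $\mathbb E_i\mathbb E_{i'}=\mathbb E_{\max(i,i')}$, and contractions on every $\ell^q$. The $D_i$ are mutually orthogonal projections. A function in the range of $D_i$ ($i\ge1$) is constant on dyadic intervals of length $2^{i-1}$ and has zero sum on dyadic intervals of length $2^i$. For finitely supported $h$ we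 have $\|\mathbb E_ih\|^2\le\|\mathbb E_ih\|_\infty\|\mathbb E_ih\|_1\le2^{-i}\|h\|_1^2\to0$. By density $\mathbb E_i\to0$ strongly on $\ell^2$, so $h=\sum_{i\ge1}D_ih$ in $\ell^2$ for every $h\in\ell^2$.

**Observation (O).** If an interval $\omega$ meets an interval $X$ and $\omega\not\subset X$, then $\omega$ contains $\min X$ or $\max X$. Indeed $\omega$ contains a point of $X$ and a point outside it, hence the endpoint of $X$ between them. Consequently, if $u$ has zero sum on each dyadic interval of length $2^i$, then in $\sum_{z\in X}u(z)$ only the at most two dyadic intervals of length $2^i$ containing an endpoint of $X$ contribute.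

We also recall **Schur's test**: if a kernel has absolute row sums $\le R$ and column sums $\le R'$, then the operator has $\ell^2$ norm $\le(RR')^{1/2}$.

**Lemma 1.** All operators act in the coordinate $y$.

(a) For an interval $J$ and $P_Ju(y)=\sum_{n\in J}u(y-n)$: $\|P_JD_i\|\le\min(|J|,2^{i+1})$.

(b) If $j$ is short and $t=t(j)$: $\|(B_j-B_{j+1})D_{t+l}\|^2\le C\delta_j2^{-|l|}$ for all $l\in\mathbb Z$.

(c) If $I\ni0$ is an interval and $t=s(I)$: $\|(B_I-\mathbb E_t)D_{t+l}\|\le C2^{-|l|/2}$ for all $l\in\mathbb Z$.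

The purpose of the lemma: an average at scale $t$ interacts mainly with the dyadic frequency $D_t$, with geometric decay on both sides; in (b) the small factor $\delta_j$ survives, so that (3.3) can be used.

*Proof of (a).* Let $i\ge1$; otherwise $D_i=0$. We have $P_Ju(y)=\sum_{z\in y-J}u(z)$. By (O) with $X=y-J$, on the range of $D_i$ the kernel of $P_J$ may be replaced by
$$k(y,z)=1\ \text{ if } z\in y-J\text{ and the dyadic interval }\omega(z)\ni z\text{ of length }2^i\text{ contains an endpoint of }y-J,$$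
and $k(y,z)=0$ otherwise. Row sums are $\le\min(|J|,2\cdot2^i)$. For fixed $z$, a nonzero entry needs $y\in z+J$, and $y-\max J\in\omega(z)$ or $y-\min J\in\omega(z)$. So column sums are $\le\min(|J|,2^{i+1})$ too. Apply Schur's test and $\|D_i\|\le1$.

*Proof of (b).* Let $i=t+l\ge1$. Suppose first $l\le0$. By (3.4), by (a) for $I_j$ and for the at most two interval components of $\Delta_j$, and by $|I_j|,|I_{j+1}|\ge2^t$,
$$\|(B_j-B_{j+1})D_i\|\le\frac{\delta_j}{|I_j|}2^{i+1}+\frac{2\min(|\Delta_j|,2^{i+1})}{|I_{j+1}|}\le2\delta_j2^l+4\min(\delta_j,2^l)\le6\min(\delta_j,2^l),$$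
where the last step uses $\delta_j\le1$ and $2^l\le1$. The square is at most $36\min(\delta_j,2^l)^2\le36\,\delta_j2^l$.

Now let $l\ge1$ and $u=D_iu$. Then $u$ is constant on dyadic intervals $\omega$ of length $2^{i-1}\ge2^t$. For $y\in\omega$ the set $X=y-I_{j+1}$ contains $y$ and has $|X|<2^{t+1}\le2|\omega|$. So $X$ meets only $\omega$ and its two nearest neighbors on each side. If $X\subset\omega$, then $(B_j-B_{j+1})u(y)=0$, because $\kappa_j$ is supported in $I_{j+1}$ and has zero sum. And $X\not\subset\omega$ forces $y$ to be within distance $2^{t+1}$ of an end of $\omega$, which happens for at most $2^{t+2}$ points $y\in\omega$. At these points $|(B_j-B_{j+1})u(y)|$ is at most $\|\kappa_j\|_1=2\delta_j$ times the maximum of $|u|$ on the five intervals. Write $u(\omega)$ for the value on $\omega$. Bounding the squared maximum by the sum over the five, and using $\|u\|^2=2^{i-1}\sum_\omega|u(\omega)|^2$ (for each fixed $x'$, then summing over $x'$),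
$$\|(B_j-B_{j+1})u\|^2\le2^{t+2}\cdot4\delta_j^2\cdot5\sum_\omega|u(\omega)|^2=160\,\delta_j^2\,2^{-l}\|u\|^2\le160\,\delta_j2^{-l}\|u\|^2 .$$

*Proof of (c).* If $t+l\le0$ there is nothing to prove. If $l\le0$ and $t+l\ge1$, then $\mathbb E_tD_{t+l}=\mathbb E_t-\mathbb E_t=0$, and by (a) $\|B_ID_{t+l}\|\le|I|^{-1}2^{t+l+1}\le2\cdot2^l$. If $l\ge1$, then $\mathbb E_tu=u$ for $u=D_{t+l}u$. So $(B_I-\mathbb E_t)u=(B_I-\mathrm{Id})u$. The kernel of $B_I-\mathrm{Id}$ has zero sum, $\ell^1$ norm $\le2$, and is supported in $I\ni0$ with $|I|<2^{t+1}$. The argument of (b), with $2$ in place of $2\delta_j$, gives $\|(B_I-\mathrm{Id})u\|^2\le160\cdot2^{-l}\|u\|^2$. $\square$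

## 5. A square function with varying inputs

In $T_jf=(B_j-B_{j+1})A_j'f$ the difference in $y$ acts on an input $A'_jf$ that changes with $j$. So we bound $\sum_j\|(B_j-B_{j+1})h_j\|^2$ for arbitrary $h_j$. The controlling quantity, for $J\subset\{1,\dots,N\}$ and $h=(h_j)_{j\in J}\subset\ell^2(\mathbb Z^d)$, is
$$V_J(h)=\sup\sum_{n=1}^M\|(\mathbb E_{a_n}-\mathbb E_{a_n'})h_{j_n}\|^2,\tag{5.1}$$
the supremum over all $M$, all $j_1<\dots<j_M$ in $J$ and all integers $0\le a_1<a_1'\le a_2<a_2'\le\cdots\le a_M<a_M'$. The order of the inputs and the order of the scales run together; this will matter in Section 8.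

*Example.* If all $h_j$ equal one $h$, then $V_J(h)\le\|h\|^2$, since the pieces $(\mathbb E_{a_n}-\mathbb E_{a'_n})h$ are orthogonal parts of $h$. Let $d=1$, $h_1=2\cdot1_{\{0\}}$, $h_2=1_{\{0\}}$. Since $\|\mathbb E_a1_{\{0\}}\|^2=2^{-a}$, two-term sums are $4(2^{-a_1}-2^{-a_1'})+(2^{-a_2}-2^{-a_2'})\le4$, one-term sums are $<4$, and $M=1$, $j_1=1$, $a_1=0$, $a_1'\to\infty$ shows that $V_{\{1,2\}}(h)=4$.

**Lemma 2.** $\displaystyle\sum_{j\in J}\|(B_j-B_{j+1})h_j\|^2\le C\,V_J(h)$.

*Proof.* **Short $j$.** The aim is to reduce, at each scale $t$, to a single $j$. Write $h_j=\sum_{l\in\mathbb Z}D_{t(j)+l}h_j$ and $D_i=D_iD_i$. By Minkowski's inequality for vectors indexed by $j$, then Lemma 1(b), then (3.3),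
$$\Big(\sum_{j\in J\text{ short}}\|(B_j-B_{j+1})h_j\|^2\Big)^{1/2}\le\sum_{l\in\mathbb Z}C2^{-|l|/2}\Big(\sum_t\sum_{\substack{j\in J\text{ short}\\t(j)=t}}\delta_j\|D_{t+l}h_j\|^2\Big)^{1/2}$$
$$\le\sum_{l\in\mathbb Z}C2^{-|l|/2}\Big(2\sum_t\max_{j\in J,\,t(j)=t}\|D_{t+l}h_j\|^2\Big)^{1/2},$$
where only the $t$ attained by $t(j)$, $j\in J$, occur. Choose a maximizing $j$ for each $t$. Since $t(\cdot)$ is nondecreasing, these $j$ strictly increase with $t$. With $(a,a')=(t+l-1,t+l)$, discarding the terms with $t+l\le0$ which vanish, the scales are admissible in (5.1), because consecutive values of $t$ differ by at least $1$. So the last sum over $t$ is at most $V_J(h)$, and the series in $l$ converges.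

**Long $j$.** The aim is to compare with dyadic averages; now no two $j$ share a scale. Write
$$B_j-B_{j+1}=(B_j-\mathbb E_{t(j)})-(B_{j+1}-\mathbb E_{t(j+1)})+(\mathbb E_{t(j)}-\mathbb E_{t(j+1)}).\tag{5.2}$$
By Lemma 1(c) and Minkowski,
$$\Big(\sum_{j\in J\text{ long}}\|(B_j-\mathbb E_{t(j)})h_j\|^2\Big)^{1/2}\le\sum_lC2^{-|l|/2}\Big(\sum_{j\in J\text{ long}}\|D_{t(j)+l}h_j\|^2\Big)^{1/2}\le C\,V_J(h)^{1/2},$$
since $t(j)$ is strictly increasing along long $j$, so that the pairs $(t(j)+l-1,t(j)+l)$ are admissible (again dropping vanishing terms). The second term of (5.2) is handled in the same way with $t(j+1)$, also strictly increasing along long $j$. The third is a sum as in (5.1) with $a=t(j)$, $a'=t(j+1)$, since the $[t(j),t(j+1)]$ do not overlap. $\square$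

**Corollary.** $\displaystyle\sum_j\|T_jf\|^2\le C\|f\|^2$ for $f\in\ell^2$.

*Proof.* Take $h_j=A_j'f$. Since $A_j'$ is a contraction commuting with $\mathbb E_a$ (it acts in the other coordinates), $\|(\mathbb E_a-\mathbb E_{a'})A_j'f\|\le\|(\mathbb E_a-\mathbb E_{a'})f\|$. So $V(h)\le\|f\|^2$ by orthogonality, and Lemma 2 applies. $\square$

## 6. Dyadic rectangles along one chain

We need a Calderón–Zygmund decomposition whose pieces $Q$ can be compared with all $E_j'\times I_j$ at once. With cubes, a $Q$ could be longer than $E_j'\times I_j$ in one direction and shorter in another, and then $T_jb_Q$ is neither supported near $Q$ nor an average over something larger than $Q$. By (3.2) all the scales that occur lie in one increasing chain. So we use only dyadic rectangles with shapes from that chain.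

**Step 1: build the partitions.** Choose an infinite chain $0=v^{(0)}\le v^{(1)}\le v^{(2)}\le\cdots$ in $\mathbb Z^d_{\ge0}$, each $v^{(n+1)}-v^{(n)}$ a standard unit vector, passing through all $s(j)$ and $s^+(j)$; by (3.2) one can raise one coordinate by one unit at a time. After $s^+(N)$ continue arbitrarily. Let $\mathcal D_n$ be the partition of $\mathbb Z^d$ into dyadic rectangles with side lengths $2^{v^{(n)}_k}$. These partitions are nested, and each element of $\mathcal D_{n+1}$ is a union of two elements of $\mathcal D_n$. In the example of Section 3 one may take $(0,0),(1,0),(1,1),(1,2),(2,2),(2,3),(2,4),(3,4),\dots$; then $\mathcal D_3$ consists of $2\times4$ rectangles.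

**Step 2: stopping.** Let $f\in\ell^1$ and $\lambda>0$. Let $\{Q\}$ be the maximal elements of $\bigcup_n\mathcal D_n$ with $|Q|^{-1}\sum_Q|f|>\lambda$. They exist, since $|Q|=2^n$ on $\mathcal D_n$ and the condition forces $|Q|<\|f\|_1/\lambda$. They are disjoint. The parent of $Q$ has twice its size and fails the condition, so $\lambda<|Q|^{-1}\sum_Q|f|\le2\lambda$; also $\sum|Q|\le\|f\|_1/\lambda$. Since $\mathcal D_0$ consists of points, $|f|\le\lambda$ off $\bigcup Q$. For a selected $Q\in\mathcal D_n$ let $v(Q)=v^{(n)}$ be its *type*, and put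
$$b_Q=\Big(f-|Q|^{-1}\sum_Qf\Big)1_Q,\qquad g=f-\sum_Qb_Q .$$
Then
$$|g|\le2\lambda,\qquad\|g\|_1\le\|f\|_1,\qquad\|b_Q\|_1\le4\lambda|Q|,\qquad\sum_Q\|b_Q\|_1\le2\|f\|_1.\tag{6.1}$$
All of $v(Q),s(j),s^+(j)$ lie in one chain, so **any two of them are comparable coordinatewise**.

**Step 3: the exceptional set.** Let $Q^*$ be $Q$ enlarged by two side lengths on each side in each coordinate, so $|Q^*|=5^d|Q|$, and $\Omega^*=\bigcup Q^*$. Then $|\Omega^*|\le5^d\|f\|_1/\lambda$. An interval $I\ni0$ with $|I|<2^{s+1}$ lies in $(-2^{s+1},2^{s+1})$. Therefore, for $u$ supported on $Q$,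
$$v(Q)\ge s(j)\ \Rightarrow\ \operatorname{supp}A_j'B_ju\subset Q^*;\qquad v(Q)\ge s^+(j)\ \Rightarrow\ \operatorname{supp}A'_jB_{j+1}u,\ \operatorname{supp}T_ju\subset Q^*.\tag{6.2}$$
(For $T_j$ recall $I_j\subset I_{j+1}$.)

**Step 4: sort the bad part by the direction of its cancellation.** The operator $T_j$ treats $y$ and $x'$ differently, so we want to know in which coordinates $b_Q$ cancels. Let $Q=\prod_kQ_k$ and let $\mathbb E_Q^{(k)}$ be averaging over $Q_k$ in coordinate $k$, acting on functions supported on $Q$. Put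
$$b_Q^y=(\mathrm{Id}-\mathbb E_Q^{(d)})b_Q,\qquad b_Q^K=\prod_{k\in K}(\mathrm{Id}-\mathbb E_Q^{(k)})\prod_{k\notin K}\mathbb E_Q^{(k)}\,b_Q\quad(K\subset\{1,\dots,d-1\}),$$
where $k\notin K$ includes $k=d$. Expanding $\mathbb E_Q^{(d)}b_Q=\prod_{k<d}\big((\mathrm{Id}-\mathbb E_Q^{(k)})+\mathbb E_Q^{(k)}\big)\mathbb E_Q^{(d)}b_Q$, and noting that $b_Q^\emptyset$ is the mean of $b_Q$, that is $0$,
$$b_Q=b_Q^y+\sum_{\emptyset\ne K\subset\{1,\dots,d-1\}}b_Q^K.$$
For $d=1$ only $b_Q^y=b_Q$ is present. For $d=2$, $b_Q^y$ has zero sum on every vertical fiber of $Q$, and $b_Q^{\{1\}}(x_1,y)$ does not depend on $y\in Q_2$ and has zero sum in $x_1$. All pieces are supported on $Q$ and have $\ell^1$ norm $\le2^d\|b_Q\|_1\le C\lambda|Q|$. Put $b^y=\sum_Qb_Q^y$, $b^K=\sum_Qb_Q^K$; the sums converge in $\ell^1\subset\ell^2$.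

**Step 5: what remains.** It suffices to prove
$$\sum_j\|T_jg\|^2\le C\lambda\|f\|_1,\qquad\sum_j\|T_jb^y\|^2_{\ell^2(\mathbb Z^d\setminus\Omega^*)}\le C\lambda\|f\|_1,\qquad\sum_j\|T_jb^K\|^2_{\ell^2(\mathbb Z^d\setminus\Omega^*)}\le C\lambda\|f\|_1.\tag{6.3}$$
Indeed $f$ is a sum of at most $2^{d-1}+1$ parts. Off $\Omega^*$, if $(\sum_j|T_jf|^2)^{1/2}>\lambda$, then one of the parts has square function $>\lambda/(2^{d-1}+1)$, and by Chebyshev this happens on a set of size $\le C\lambda^{-2}\cdot\lambda\|f\|_1$ for each part. With $|\Omega^*|\le C\|f\|_1/\lambda$ we get $|\{(\sum_j|T_jf|^2)^{1/2}>\lambda\}|\le C\|f\|_1/\lambda$, which by Section 3 is Theorem 1.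

The first bound in (6.3) is immediate from the Corollary, (2.2) and (6.1): $\sum_j\|T_jg\|^2\le C\|g\|_2^2\le C\lambda\|f\|_1$.

## 7. Cancellation along $y$

Here we prove the second bound in (6.3). Let $\mu_r=\sum_{Q:\,v_d(Q)=r}\|b_Q^y\|_1$, with $\mu_r=0$ for $r<0$. Then $\sum_r\mu_r\le C\|f\|_1$.

**Step 1: an $\ell^\infty$ gain from zero mean in $y$.** The next claim says that when many small $Q$ are summed over a window, only those at the two ends of the window in the $y$ direction survive.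

**Claim.** Let $X\subset\mathbb Z$ be an interval, $x'\in\mathbb Z^{d-1}$, and let $\mathcal Q$ be a set of selected $Q$ with $v_k(Q)\le s_k(j)$ for $k<d$ and $v_d(Q)=r$. Then
$$\Big|\sum_{m'\in E_j'}\sum_{z\in X}\sum_{Q\in\mathcal Q}b_Q^y(x'-m',z)\Big|\le C\lambda2^r|E_j'|.$$

*Proof.* For each $Q$ and each fixed first argument, $b_Q^y$ has zero sum in $z$ over $Q_d$. By (O), only $Q$ with $Q_d\in\{\omega_1,\omega_2\}$ contribute, where $\omega_1,\omega_2$ are the dyadic intervals of length $2^r$ containing an endpoint of $X$. Fix $\nu$ and consider the $Q$ with $Q_d=\omega_\nu$. As these $Q$ are disjoint with the same last side, their projections $Q'=\prod_{k<d}Q_k$ are disjoint. Their sides are $\le2^{s_k(j)}\le|I_j^k|$, and a contributing $Q'$ meets $x'-E_j'$, so it lies in the box obtained by enlarging $x'-E'_j$ by $|I_j^k|$ on each side in coordinate $k$. Hence $\sum|Q'|\le3^{d-1}|E_j'|$ and $\sum\|b_Q^y\|_1\le C\lambda\sum|Q|=C\lambda2^r\sum|Q'|\le C\lambda2^r|E_j'|$. $\square$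

**Step 2: short $j$.** We combine the gain with the $\ell^1$ bound and (3.3). Let $t=t(j)$; here $s^+(j)=s(j)$. If $v(Q)\le s(j)$ fails, then by comparability $v(Q)\ge s(j)=s^+(j)$, and $T_jb_Q^y=0$ off $\Omega^*$ by (6.2). So off $\Omega^*$,
$$T_jb^y=\sum_{\tau\ge0}T_j\beta_{j,\tau},\qquad\beta_{j,\tau}=\sum\{b_Q^y:\ v(Q)\le s(j),\ v_d(Q)=t-\tau\},$$
with finitely many nonzero terms. By (3.4), $T_j\beta_{j,\tau}(x',y)$ is $|E_j'|^{-1}$ times a combination of sums as in the Claim over $X=y-I_j$ and over the at most two components of $y-\Delta_j$, with coefficients at most $2^{-t}$ in modulus. So the Claim with $r=t-\tau$ gives $\|T_j\beta_{j,\tau}\|_\infty\le C\lambda2^{-\tau}$. Also $\|T_j\beta_{j,\tau}\|_1\le\|\kappa_j\|_1\|\beta_{j,\tau}\|_1\le2\delta_j\mu_{t-\tau}$. By (2.2),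
$$\|T_j\beta_{j,\tau}\|_2^2\le C\lambda2^{-\tau}\delta_j\mu_{t-\tau}.$$
Sum over short $j$ with $t(j)=t$ using (3.3), then over $t$: $\sum_{j\text{ short}}\|T_j\beta_{j,\tau}\|_2^2\le C\lambda2^{-\tau}\|f\|_1$. By Minkowski in $\tau$, the square root of the short part of $\sum_j\|T_jb^y\|^2_{\ell^2(\mathbb Z^d\setminus\Omega^*)}$ is at most $\sum_\tau(C\lambda2^{-\tau}\|f\|_1)^{1/2}\le C(\lambda\|f\|_1)^{1/2}$.

**Step 3: long $j$.** Now there is no small $\delta_j$, but the scales are distinct, so each mass $\mu_r$ is used once for each $\tau$. Treat $A'_jB_jb^y$ and $A'_jB_{j+1}b^y$ separately. If $v(Q)\le s(j)$ fails, then $v(Q)\ge s(j)$ and $A_j'B_jb_Q^y=0$ off $\Omega^*$. So off $\Omega^*$, $A_j'B_jb^y=\sum_{\tau\ge0}A_j'B_j\beta_{j,\tau}$ with $\beta_{j,\tau}=\sum\{b_Q^y:v(Q)\le s(j),\ v_d(Q)=t(j)-\tau\}$. By the Claim with $X=y-I_j$ and $|I_j|\ge2^{t(j)}$, $\|A_j'B_j\beta_{j,\tau}\|_\infty\le C\lambda2^{-\tau}$; and $\|A_j'B_j\beta_{j,\tau}\|_1\le\mu_{t(j)-\tau}$. Hence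
$$\sum_{j\text{ long}}\|A_j'B_j\beta_{j,\tau}\|_2^2\le C\lambda2^{-\tau}\sum_{j\text{ long}}\mu_{t(j)-\tau}\le C\lambda2^{-\tau}\|f\|_1,$$
as the $t(j)$ are distinct. Sum in $\tau$ by Minkowski. For $A'_jB_{j+1}b^y$: if $v(Q)\le s^+(j)$ fails, then $v(Q)\ge s^+(j)$ and (6.2) again gives $0$ off $\Omega^*$. For the remaining $Q$ write $v_d(Q)=t(j+1)-\tau$, $\tau\ge0$. Since $s_k^+(j)=s_k(j)$ for $k<d$, the Claim applies; $|I_{j+1}|\ge2^{t(j+1)}$; and the $t(j+1)$ are distinct along long $j$. The same computation gives the same bound. This proves the second bound in (6.3).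

For $d=1$ the proof of Theorem 1 is now complete.

## 8. Cancellation across $y$: telescoping the energy

Fix $\emptyset\ne K\subset\{1,\dots,d-1\}$. The function $b_Q^K$ is constant on $Q$ in each coordinate outside $K$, including $y$, and has zero mean over $Q_k$ in each coordinate $k\in K$. Write $s_K(j)=(s_k(j))_{k\in K}$ and $v_K(Q)=(v_k(Q))_{k\in K}$. For $\sigma\in\mathbb Z^K_{\ge0}$ put
$$|\sigma|=\sum_{k\in K}\sigma_k,\qquad J_\sigma=\{j:\ s_K(j)=\sigma\},\qquad\beta^\rho=\sum_{Q:\,v_K(Q)=\rho}b_Q^K\quad(\rho\in\mathbb Z^K_{\ge0}),$$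
and $\beta^\rho=0$ for other $\rho\in\mathbb Z^K$.

**Where the method of Section 7 stops.** Averaging over $E_j'$ will give an $\ell^\infty$ gain, as in the Claim: we shall see that $\|T_j\beta^{\sigma-\tau}\|_\infty\le C\lambda2^{-|\tau|}$ for $j\in J_\sigma$. With $\|T_j\beta^{\sigma-\tau}\|_1\le2\|\beta^{\sigma-\tau}\|_1$, (2.2) gives $C\lambda2^{-|\tau|}\|\beta^{\sigma-\tau}\|_1$ for *each* $j\in J_\sigma$. But $J_\sigma$ can contain arbitrarily many long $j$: for $d=2$, take $E_j'=\{0,1\}$ for all $j$ and $I_j=[0,2^j)$. All of them use the same mass $\|\beta^{\sigma-\tau}\|_1$, and the sum over $j$ costs a factor $N$.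

In that example all $A_j'$ are the same operator, the input $h=A_j'\beta$ does not depend on $j$, and Lemma 2 gives $\sum_j\|T_j\beta\|^2\le C\|h\|^2\le C\|h\|_\infty\|h\|_1$ with no loss. In general the $E_j'$ with $j\in J_\sigma$ differ by bounded factors, and the input varies. The proof of the Corollary dealt with varying $A'_j$ by discarding it, but that would leave $\|\beta\|_2^2$, which is too large. For $d=2$ and $0\in Q_1$, take $b=\lambda|Q_1|\big(1_{\{0\}}-|Q_1|^{-1}1_{Q_1}\big)\otimes1_{Q_2}$ with $|Q_1|\geq 2$. Then $\|b\|_1=2\lambda|Q_2|(|Q_1|-1)$ and $\|b\|_2^2=\lambda^2|Q_1||Q_2|(|Q_1|-1)$, so $\|b\|_2^2/(\lambda\|b\|_1)=|Q_1|/2$.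

So we keep $A_j'$ and exploit that its input is nested. As $n$ runs through the sum (5.1), the windows grow and the dyadic scales grow too. The squared norms $\|\mathbb E_aF\|^2$ telescope along the scales, and what telescoping leaves over is the total change of the inputs. That change is measured in $\ell^1$ and costs only the size of the largest window.

**Lemma 3.** For $\sigma,\tau\in\mathbb Z_{\ge0}^K$: $\displaystyle\sum_{j\in J_\sigma}\|T_j\beta^{\sigma-\tau}\|^2\le C\lambda2^{-|\tau|}\|\beta^{\sigma-\tau}\|_1.$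

*Proof.* If $\sigma-\tau\notin\mathbb Z^K_{\ge0}$ or $J_\sigma=\emptyset$ there is nothing to prove. Put $\beta=\beta^{\sigma-\tau}$ and $h_j=A_j'\beta$, so $T_j\beta=(B_j-B_{j+1})h_j$. By Lemma 2 it suffices to bound $V_{J_\sigma}(h)$. Fix $j_1<\dots<j_M$ in $J_\sigma$ and scales $a_n,a_n'$ admissible in (5.1).

**Step 1: remove the coordinates outside $K$.** Let $A_j^K=\prod_{k\in K}A_j^{(k)}$. The averages $A_j^{(k)}$ with $k<d$, $k\notin K$, are $\ell^2$ contractions that commute with $\mathbb E_a$ and with $A_j^K$, so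
$$\sum_n\|(\mathbb E_{a_n}-\mathbb E_{a_n'})h_{j_n}\|^2\le\Sigma:=\sum_n\|(\mathbb E_{a_n}-\mathbb E_{a_n'})A^K_{j_n}\beta\|^2.$$

**Step 2: telescope.** To make the inputs monotone in $n$, replace averages by sums. Let $G_n=\prod_{k\in K}I^k_{j_n}$, $K^c=\{1,\dots,d\}\setminus K$, and
$$F_n(x)=\sum_{m\in G_n}\beta(x_K-m,x_{K^c}).$$
Then $A_{j_n}^K\beta=|G_n|^{-1}F_n$ and $|G_n|\ge2^{|\sigma|}$ because $j_n\in J_\sigma$, so $\Sigma\le2^{-2|\sigma|}\sum_n\|(\mathbb E_{a_n}-\mathbb E_{a_n'})F_n\|^2$. As $\mathbb E_{a_n}-\mathbb E_{a_n'}$ is a difference of nested orthogonal projections,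
$$\sum_{n=1}^M\|(\mathbb E_{a_n}-\mathbb E_{a_n'})F_n\|^2=\sum_{n=1}^M\big(\|\mathbb E_{a_n}F_n\|^2-\|\mathbb E_{a_n'}F_n\|^2\big).$$
Regroup: the negative term of index $n$ goes with the positive term of index $n+1$, and the last negative term is dropped. Then use $a_{n+1}\ge a_n'$, that is, $\|\mathbb E_{a_{n+1}}F_{n+1}\|\le\|\mathbb E_{a_n'}F_{n+1}\|$:
$$\le\|F_1\|^2+\sum_{n=1}^{M-1}\big(\|\mathbb E_{a_{n+1}}F_{n+1}\|^2-\|\mathbb E_{a_n'}F_n\|^2\big)\le\|F_1\|^2+\sum_{n=1}^{M-1}\big(\|\mathbb E_{a_n'}F_{n+1}\|^2-\|\mathbb E_{a_n'}F_n\|^2\big).$$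
Now both terms in each bracket carry the same projection. From $\|u\|^2-\|v\|^2=\operatorname{Re}\langle u-v,u+v\rangle$ and the contractivity of $\mathbb E_{a_n'}$ on $\ell^1$ and $\ell^\infty$, each bracket is at most $\|F_{n+1}-F_n\|_1\cdot2\max_n\|F_n\|_\infty$. Together with $\|F_1\|^2\le\|F_1\|_\infty\|F_1\|_1$, the whole is at most
$$2\max_n\|F_n\|_\infty\Big(\|F_1\|_1+\sum_{n=1}^{M-1}\|F_{n+1}-F_n\|_1\Big)\le2\max_n\|F_n\|_\infty\,|G_M|\,\|\beta\|_1.\tag{8.1}$$
The last inequality holds because $|F_1(x)|\le\sum_{m\in G_1}|\beta(x_K-m,x_{K^c})|$ and $|F_{n+1}(x)-F_n(x)|\le\sum_{m\in G_{n+1}\setminus G_n}|\beta(x_K-m,x_{K^c})|$, and the $G_n$ are nested, so the numbers of shifts add up to $|G_M|$. Moreover $|G_M|\le2^{|\sigma|+d}$, because $j_M\in J_\sigma$.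

**Step 3: the $\ell^\infty$ gain.** We show $\|F_n\|_\infty\le C\lambda2^{|\sigma|-|\tau|}$. Fix $x$. Only $Q$ with $v_K(Q)=\sigma-\tau$ and $x_{K^c}\in Q_{K^c}$ matter. These $Q$ are disjoint and their projections to $K^c$ all contain $x_{K^c}$, so their projections $Q_K$ are disjoint, in particular distinct, dyadic boxes with sides $2^{\sigma_k-\tau_k}$. Since $b_Q^K$ is constant on $Q$ in the coordinates of $K^c$,
$$\sum_{z_K}|b_Q^K(z_K,x_{K^c})|=\frac{\|b_Q^K\|_1}{|Q_{K^c}|}\le C\lambda\frac{|Q|}{|Q_{K^c}|}=C\lambda|Q_K|=C\lambda2^{|\sigma|-|\tau|}.$$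
The contribution of $Q$ to $F_n(x)$ is $\sum_{z_K\in x_K-G_n}b_Q^K(z_K,x_{K^c})$. It vanishes if for some $k\in K$ either $Q_k\cap(x_k-I^k_{j_n})=\emptyset$, or $Q_k\subset x_k-I_{j_n}^k$, in which case we sum first in $z_k$ and use the zero mean in that coordinate. So by (O), for a contributing $Q$ and every $k\in K$, $Q_k$ is one of the at most two dyadic intervals of length $2^{\sigma_k-\tau_k}$ containing an endpoint of $x_k-I_{j_n}^k$. As the $Q_K$ are distinct, at most $2^{|K|}$ of the $Q$ contribute. This gives the bound. (It also gives $\|T_j\beta\|_\infty\le C\lambda2^{-|\tau|}$ for $j\in J_\sigma$, as announced: apply it with $j_n=j$, divide by $|G_n|\ge2^{|\sigma|}$, and note that the other averages are $\ell^\infty$ contractions and $\|\kappa_j\|_1\le2$.)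

**Step 4: combine.** By Steps 2 and 3,
$$\Sigma\le2^{-2|\sigma|}\cdot2\cdot C\lambda2^{|\sigma|-|\tau|}\cdot2^{|\sigma|+d}\|\beta\|_1\le C\lambda2^{-|\tau|}\|\beta\|_1 .$$
Taking the supremum, $V_{J_\sigma}(h)\le C\lambda2^{-|\tau|}\|\beta\|_1$. $\square$

## 9. Summing over relative scales

We prove the third bound in (6.3). Let $j\in J_\sigma$. If $v_K(Q)\le\sigma$ fails, then $v_k(Q)>s_k(j)=s_k^+(j)$ for some $k\in K$. By comparability $v(Q)\ge s^+(j)$, and $T_jb_Q^K=0$ off $\Omega^*$ by (6.2). Grouping the remaining $Q$ by $\tau=\sigma-v_K(Q)$, off $\Omega^*$ we have $T_jb^K=\sum_{\tau\in\mathbb Z^K_{\ge0}}T_j\beta^{\sigma-\tau}$, with finitely many nonzero terms. The sets $J_\sigma$ partition $\{1,\dots,N\}$. By Minkowski and Lemma 3,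
$$\Big(\sum_j\|T_jb^K\|^2_{\ell^2(\mathbb Z^d\setminus\Omega^*)}\Big)^{1/2}\le\sum_\tau\Big(\sum_\sigma\sum_{j\in J_\sigma}\|T_j\beta^{\sigma-\tau}\|^2\Big)^{1/2}\le\sum_\tau\Big(C\lambda2^{-|\tau|}\sum_\sigma\|\beta^{\sigma-\tau}\|_1\Big)^{1/2}\le C(\lambda\|f\|_1)^{1/2},$$
since $\sum_\rho\|\beta^\rho\|_1\le\sum_Q\|b_Q^K\|_1\le C\|f\|_1$ and $\sum_\tau2^{-|\tau|/2}\le C$. This completes (6.3), and with Step 5 of Section 6 it proves **Theorem 1**. $\blacksquare$

## 10. Strong bounds on $\ell^p$, $1<p<\infty$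

We prove Theorem 2(1). By (3.1), Minkowski and monotone convergence it suffices to bound $\big(\sum_j|T_jf|^2\big)^{1/2}$ in the Setting, uniformly in $N$. The case $p=2$ is the Corollary. For $1<p<2$, interpolate between the weak $(1,1)$ bound and $p=2$ by the Marcinkiewicz theorem. Let $p>2$ from now on. We use the following textbook facts.

- The uncentered Hardy–Littlewood maximal operator $M$ on $\mathbb Z$ (supremum of averages over intervals containing the point) is bounded on $\ell^q$, $1<q\le\infty$. Iterating over coordinates, the strong maximal operator $M'$ in $x'$ is bounded on $\ell^q$ for the same $q$.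
- Burkholder's inequality: for $1<q<\infty$, $\|(\sum_i|D_if|^2)^{1/2}\|_q\le C_q\|f\|_q$, and likewise for differences $\mathbb E_{a_n}-\mathbb E_{a_n'}$ with $0\le a_1<a_1'\le a_2<a'_2\le\cdots$. (Apply the martingale inequality on each dyadic interval of a large length $2^m$ to the averages of $f$ along the scales in question, sum $q$-th powers over the intervals, let $m\to\infty$; the constant does not depend on the scales.)
- The Riesz–Thorin theorem for linear operators from $\ell^q$ to $\ell^q(\ell^2)$, where $\ell^q(\ell^2)$ carries the norm $\|(\sum_j|u_j|^2)^{1/2}\|_q$.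

**Step 1: reduce to one dimension.** Let $w\ge0$ with $\|w\|_{(p/2)'}=1$. Since $|A_j'u|^2\le A_j'|u|^2$, moving $A_j'$ to $w$ gives averages of $w$ over $x'+E_j'\ni x'$, so
$$\sum_x\sum_j|T_jf|^2w\le\sum_x\sum_j|(B_j-B_{j+1})f|^2\,M'w.$$
Take the supremum over $w$, and use Hölder and the bound for $M'$ on $\ell^{(p/2)'}$. It then suffices to bound the square function $f\mapsto(\sum_j|(B_j-B_{j+1})f|^2)^{1/2}$ on $\ell^p(\mathbb Z^d)$, hence, by Fubini, on $\ell^p(\mathbb Z)$. There are finitely many $j$, so by density we may take $f$ finitely supported. Then $f=\sum_iD_if$ in $\ell^2$, hence pointwise.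

**Step 2: short $j$.** The aim is geometric decay in $l$ for $R_lf=\big((B_j-B_{j+1})D_{t(j)+l}f\big)_{j\text{ short}}$. On $\ell^2$, Lemma 1(b), $D_i=D_iD_i$ and (3.3) give $\|R_lf\|^2_{\ell^2(\ell^2)}\le C2^{-|l|}\sum_t\|D_{t+l}f\|^2\le C2^{-|l|}\|f\|^2$. Next let $2<q<\infty$, $w\ge0$, $\|w\|_{(q/2)'}=1$. By Cauchy–Schwarz and (3.4), $|(B_j-B_{j+1})u|^2\le2\delta_j\,|\kappa_j|*|u|^2$. Also $|\kappa_j|\le2^{-t(j)}1_{I_{j+1}}$ with $0\in I_{j+1}$ and $|I_{j+1}|<2^{t(j)+1}$, so $\sum_y(|\kappa_j|*|u|^2)w\le2\sum_y|u|^2Mw$. By (3.3), Hölder, the maximal theorem and Burkholder,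
$$\sum_y\sum_{j\text{ short}}|(B_j-B_{j+1})D_{t(j)+l}f|^2w\le C\sum_y\sum_t|D_{t+l}f|^2\,Mw\le C_q\|f\|_q^2 .$$
So $R_l:\ell^q\to\ell^q(\ell^2)$ is bounded uniformly in $l$. Interpolating between $2$ and $q=2p$ gives $\|R_l\|_{\ell^p\to\ell^p(\ell^2)}\le C_p2^{-c_p|l|}$ with $c_p>0$. Summing over $l$ bounds the short part.

**Step 3: long $j$.** Split $B_j-B_{j+1}$ as in (5.2). For $R_l'f=\big((B_j-\mathbb E_{t(j)})D_{t(j)+l}f\big)_{j\text{ long}}$, Lemma 1(c) and the distinctness of the $t(j)$ give $\|R'_l\|_{\ell^2\to\ell^2(\ell^2)}\le C2^{-|l|/2}$. Further, $|(B_I-\mathbb E_t)u|^2\le2(B_I|u|^2+\mathbb E_t|u|^2)$ and $0\in I$ give, for $2<q<\infty$ and $w$ as in Step 2,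
$$\sum_y\sum_{j\text{ long}}|(B_j-\mathbb E_{t(j)})D_{t(j)+l}f|^2w\le4\sum_y\sum_t|D_{t+l}f|^2\,Mw\le C_q\|f\|_q^2.$$
Interpolate and sum over $l$ as before. The term with $B_{j+1}-\mathbb E_{t(j+1)}$ is identical, with the distinct $t(j+1)$. The term $(\mathbb E_{t(j)}-\mathbb E_{t(j+1)})f$ is bounded by Burkholder's inequality, since the $[t(j),t(j+1)]$ do not overlap. $\square$

## 11. The endpoints $\ell^1$ and $\ell^\infty$, and the exponent $2$

**Proof of Theorem 2(2).** If $|E_i|$ is bounded, the nested sets $E_i$ are eventually constant, only finitely many differences are nonzero, and $S$ is bounded on $\ell^1$. If $|E_i|\to\infty$, use the point mass of Section 1: $|(A_i-A_{i+1})1_{\{0\}}(x)|=|E_{i+1}|^{-1}$ for $x\in E_{i+1}\setminus E_i$, and these sets are disjoint. So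
$$\|S1_{\{0\}}\|_1\ge\sum_i\frac{|E_{i+1}\setminus E_i|}{|E_{i+1}|}=\sum_i\varepsilon_i=\infty,$$
because $\prod_i(1-\varepsilon_i)=\lim|E_1|/|E_i|=0$ with all $0\le\varepsilon_i<1$. $\square$

**Proof of Theorem 2(3).** The kernel of $A_i-A_{i+1}$ has $\ell^1$ norm $2\varepsilon_i$ (the computation of (3.4)), so $Sf\le\big(\sum_i(2\varepsilon_i)^2\big)^{1/2}\|f\|_\infty$. For the lower bound we choose $f$ so that each new layer opposes the current average at the origin. Put $f(-m)=1$ for $m\in E_1$, and recursively $f(-m)=-\operatorname{sgn}(A_if(0))$ for $m\in E_{i+1}\setminus E_i$, with $\operatorname{sgn}0:=1$; put $f=0$ elsewhere. Then $f$ is real, $\|f\|_\infty=1$, and $A_{i+1}f(0)=(1-\varepsilon_i)A_if(0)-\varepsilon_i\operatorname{sgn}A_if(0)$. Hence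
$$(A_i-A_{i+1})f(0)=\varepsilon_i\big(A_if(0)+\operatorname{sgn}A_if(0)\big)$$
has modulus $\ge\varepsilon_i$, and $Sf(0)\ge\big(\sum_i\varepsilon_i^2\big)^{1/2}$. $\square$

**Proof of Theorem 2(4).** Let $L_i=4^{i^2}$ and $E_i=\big([0,L_i)\cap\mathbb Z\big)\times\{0\}^{d-1}$, $i\ge1$. For $f=f_1\otimes1_{\{0\}}$ the averages act on $f_1$ alone, so we may assume $d=1$. The plan is to superpose $N$ square waves with wavelengths strictly between the lengths $L_i$, so that passing from $A_i$ to $A_{i+1}$ removes exactly one wave.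

Let $\ell_k=2^{k^2+(k+1)^2}$, so $\ell_k/L_k=L_{k+1}/\ell_k=2^{2k+1}$, and $\rho_k(n)=(-1)^{\lfloor n/\ell_k\rfloor}$, which has period $2\ell_k$. Fix $N\ge1$, let $M\ge2L_{2N+1}$ be a power of $2$, and
$$f_1=1_{[0,M)}\sum_{k=N+1}^{2N}\rho_k .$$
The $\rho_k$ are orthogonal on $[0,M)$: for $k<k'$, $\rho_{k'}$ is constant on dyadic intervals of length $2\ell_k\le\ell_{k'}$, on each of which $\rho_k$ has sum $0$. So $\|f_1\|_1\le M^{1/2}\|f_1\|_2=MN^{1/2}$.

Let $G$ be the set of $n\in[M/2,M)$ such that for each $N<i\le2N$ the window $n-[0,L_i)$ lies in one dyadic interval of length $\ell_i$, hence in one of length $\ell_k$ for every $k\ge i$. For given $i$, the excluded $n$ are those whose residue modulo $\ell_i$ is less than $L_i-1$. Since $M/2$ is a multiple of $\ell_i$, they form a proportion at most $L_i/\ell_i$ of $[M/2,M)$. The total excluded proportion is at most $\sum_{i>N}2^{-2i-1}<\frac12$, so $|G|\ge M/4$.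

Let $n\in G$. Since $n\ge M/2\ge L_{2N+1}$, all windows $n-[0,L_i)$ with $i\le2N+1$ lie in $[0,M)$. For $N<i\le k\le2N$ the wave $\rho_k$ is constant on the window, so $A_i\rho_k(n)=\rho_k(n)$. For $k<i\le2N+1$ the length $L_i$ is a multiple of the period $2\ell_k$, so $A_i\rho_k(n)=0$. Therefore
$$A_if_1(n)=\sum_{k=i}^{2N}\rho_k(n)\quad(N<i\le2N+1),\qquad|(A_i-A_{i+1})f_1(n)|=|\rho_i(n)|=1\quad(N<i\le2N).$$
So $\big(\sum_i|(A_i-A_{i+1})f_1|^r\big)^{1/r}\ge N^{1/r}$ on $G$. A weak $(1,1)$ bound with constant $C$, at level $\frac12N^{1/r}$, would give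
$$\tfrac12N^{1/r}\cdot\tfrac M4\le CMN^{1/2}\qquad\text{for all }N,$$
which is false for $r<2$. The collection $\{E_i\}$ does not depend on $N$ or $r$. $\blacksquare$
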